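\title{A linear strength bound for $\mathrm{R}_\eta$ sequences of forms}

\begin{abstract}
Let $V$ be an $n$-dimensional space of forms of degree $d$ in a polynomial ring over an algebraically closed field. We show that if no nonzero form in $V$ lies in an ideal generated by $\lfloor d/2\rfloor(2n+\eta-1)$ forms of lower degree, then every basis of $V$ is a regular sequence whose successive quotients satisfy Serre's condition $\mathrm{R}_\eta$. The bound does not depend on the characteristic or on the number of variables. It proves a conjecture of Ananyan and Hochster, which asks for a bound polynomial in $n$, with exponent $1$, and this exponent is optimal for $d\ge2$. The main step concerns a single form: if its singular locus has codimension $c$, then it lies in an ideal generated by $\lfloor d/2\rfloor c$ forms of lower degree. These forms are the low-order terms of a power series parametrization of the singular locus.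
\end{abstract}

\section{Introduction}

Throughout, $K$ is an algebraically closed field of arbitrary characteristic and $R=K[x_1,\dots,x_N]$ is a polynomial ring with the standard grading. A \emph{form} is a homogeneous polynomial. The codimension of a closed set in $\mathbb A^N$ is the least codimension of its irreducible components, and it is $\infty$ for the empty set. By Krull's height theorem, every component of a nonempty set $V(g_1,\dots,g_k)$ has codimension at most $k$.

\subsection*{Strength}

\begin{definition}
Let $F$ be a nonzero form of degree $d\ge1$. The \emph{strength} $\operatorname{str}(F)$ is the least $k$ such that $F\in(G_1,\dots,G_k)$ for some forms $G_t$ of positive degree $<d$. It is $\infty$ if there is no such $k$.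
\end{definition}

Strength measures how far $F$ is from being assembled out of a few forms of lower degree. A linear form has infinite strength. For $d\ge2$ we have $F\in(x_1,\dots,x_N)$, so $1\le\operatorname{str}(F)\le N$. If $F\in(G_1,\dots,G_k)$ as in the definition, then comparing components of degree $d$ gives
\begin{equation}\label{eq:products}
F=G_1H_1+\dots+G_kH_k ,
\end{equation}
where each $H_t$ is zero or a form of degree $d-\deg G_t>0$. So $\operatorname{str}(F)$ is the least number of products in such an expression, and $\operatorname{str}(F)=1$ means that $F$ is reducible. Exchanging $G_t$ and $H_t$ whenever $\deg G_t>d/2$ shows that the generators may be taken of degrees in $[1,\lfloor d/2\rfloor]$. Since generators may be repeated, $\operatorname{str}(F)\le k$ holds if and only if $F$ lies in an ideal generated by $k$ forms of positive degree $<d$, and if and only if it lies in an ideal generated by $k$ forms of degrees in $[1,\lfloor d/2\rfloor]$.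

\subsection*{The functions ${}^\eta\!A$}

A Noetherian ring $B$ satisfies \emph{Serre's condition} $\mathrm{R}_\eta$ if $B_P$ is a regular local ring for every prime $P$ of height at most $\eta$. A sequence of forms $F_1,\dots,F_n$ is an \emph{$\mathrm{R}_\eta$ sequence} if it is a regular sequence and $R/(F_1,\dots,F_i)$ satisfies $\mathrm{R}_\eta$ for every $i$. Geometrically, each $V(F_1,\dots,F_i)$ is a complete intersection that is nonsingular in codimension $\eta$. For $\eta\ge1$ and forms of positive degree, the quotient rings are normal domains: they are Cohen--Macaulay, hence normal by Serre's criterion, and a normal ring whose spectrum is a cone, hence connected, is a domain.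

Fix $d,\eta,n\ge1$ and a characteristic. Call an integer $k\ge0$ \emph{sufficient} if the following holds for every algebraically closed field $K$ of that characteristic and every $N$: whenever $V\subseteq R$ is an $n$-dimensional space of forms of degree $d$ with $\operatorname{str}(F)>k$ for all nonzero $F\in V$, every basis of $V$ is an $\mathrm{R}_\eta$ sequence. If $k$ is sufficient, so is $k+1$. The condition has to be imposed on all of $V$ and not just on a basis: if $F_2-F_1=xy$ for quadrics $F_1,F_2$, then $(F_1,F_2)$ contains $xy$ but no linear form, so the quotient is not a domain, however strong $F_1$ and $F_2$ are.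

Ananyan and Hochster showed, in their proof of Stillman's conjecture, that sufficient integers exist and can be chosen independent of $K$. We write ${}^\eta\!A(n,d)$ for the least sufficient integer, suppressing the characteristic from the notation. It is known that ${}^\eta\!A(n,d)=O(n^{d-1})$ for $d\le3$ and fixed $\eta$. The following conjecture is posed in \cite{AH}.

\medskip
\noindent\textbf{Conjecture.} \emph{For every $d\ge1$ there is a number $\lambda(d)$, and for all $d,\eta\ge1$ there is a constant $C_{d,\eta}>0$, such that ${}^\eta\!A(n,d)\le C_{d,\eta}\,n^{\lambda(d)}$ for every $n\ge1$ and in every characteristic.}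

\subsection*{What to expect}

For a polynomial $F$ let $\nabla F$ be the vector of its first partial derivatives, and put
\[
\operatorname{Sing}(F)=V(F,\nabla F),\qquad c(F)=\operatorname{codim}\operatorname{Sing}(F).
\]

\begin{example}[One quadric]\label{ex:quadric}
Let $\operatorname{char}K\ne2$ and let $F=x_1^2+\dots+x_\rho^2$ be a quadric of rank $\rho\ge1$. Then $\operatorname{Sing}(F)=\{x_1=\dots=x_\rho=0\}$, so $c(F)=\rho$. The singular locus has codimension $\rho-1$ in the hypersurface, and $R/(F)$ satisfies $\mathrm{R}_\eta$ if and only if $\rho\ge\eta+2$ (Proposition~\ref{prop:jac}). A sum of $k$ products of linear forms involves at most $2k$ variables, and $x^2+y^2=(x+\sqrt{-1}\,y)(x-\sqrt{-1}\,y)$, so $\operatorname{str}(F)=\lceil\rho/2\rceil$. Thus $\operatorname{str}(F)>k$ means $\rho\ge2k+1$, and $k$ is sufficient if and only if $2k+1\ge\eta+2$. Hence ${}^\eta\!A(1,2)=\lceil(\eta+1)/2\rceil$.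
\end{example}

Now take $n$ forms of degree $d$. A point of $X=V(F_1,\dots,F_n)$ is singular when the gradients $\nabla F_j$ are linearly dependent there, that is, when the point lies in $\operatorname{Sing}(F_a)$ for some combination $F_a=\sum a_jF_j$ with $[a]\in\mathbb P^{n-1}$. If $c(F_a)\ge c$ for all $a$, then these sets sweep out a set of codimension at least $c-(n-1)$ in $\mathbb A^N$, and we want this to be at least $n+\eta+1$. So $c=2n+\eta$ is enough, whatever the degree. The dependence on $n$ is therefore governed by a question about one form: how large can $\operatorname{str}(F)$ be in terms of $c(F)$? A bound polynomial in $c(F)$ gives the conjecture. The bound $O(n^{d-1})$ might suggest an exponent that grows with $d$, while the quadric suggests that strength and $c(F)$ are proportional. The second guess is the right one.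

\subsection*{Results}

\begin{theorem}\label{thm:sing}
Let $F$ be a nonzero form of degree $d\ge2$. Then
\[
\tfrac12\,c(F)\ \le\ \operatorname{str}(F)\ \le\ \lfloor d/2\rfloor\,c(F).
\]
\end{theorem}

The main theorem allows forms of different degrees.

\begin{theorem}\label{thm:main}
Let $\eta\ge0$, and let $F_1,\dots,F_n$ be $K$-linearly independent forms of positive, possibly different, degrees, with span $V$. Suppose that for every $e\ge2$ every nonzero form of degree $e$ in $V$ has strength greater than $\lfloor e/2\rfloor(2n+\eta-1)$. Then $F_1,\dots,F_n$ is an $\mathrm{R}_\eta$ sequence.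
\end{theorem}

\begin{corollary}\label{cor:conj}
For all $d,\eta,n\ge1$ and in every characteristic,
\[
{}^\eta\!A(n,d)\ \le\ \lfloor d/2\rfloor(2n+\eta-1)\ \le\ \lfloor d/2\rfloor(\eta+1)\,n .
\]
The conjecture holds with $\lambda(d)=1$ and $C_{d,\eta}=\max(1,\lfloor d/2\rfloor)(\eta+1)$.
\end{corollary}

\begin{theorem}\label{thm:sharp}
Let $d\ge2$ and $\eta,n\ge1$. In every characteristic:
\begin{enumerate}
\item[(a)] ${}^\eta\!A(n,d)\ge n+\lfloor(\eta-1)/2\rfloor$. Hence ${}^\eta\!A(n,d)$ grows exactly linearly in $n$, and no exponent $\lambda(d)<1$ is possible.
\item[(b)] ${}^\eta\!A(n,2)\le n+\lceil(\eta-1)/2\rceil$. Hence ${}^\eta\!A(n,2)=n+\frac{\eta-1}2$ for $\eta$ odd.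
\end{enumerate}
\end{theorem}

Section~\ref{sec:one} proves Theorem~\ref{thm:sing} and the version for inhomogeneous polynomials (Lemma~\ref{lem:key}) on which everything rests. Section~\ref{sec:jac} translates $\mathrm{R}_\eta$ into a condition on the rank of the Jacobian matrix, and Section~\ref{sec:family} makes the dimension count above precise. Sections~\ref{sec:quad} and~\ref{sec:lower} prove the two parts of Theorem~\ref{thm:sharp}.

\section{Strength and the singular locus of one polynomial}\label{sec:one}

One inequality in Theorem~\ref{thm:sing} is the product rule: if $F=\sum G_tH_t$, then $F$ is singular wherever all $G_t$ and $H_t$ vanish. The other inequality starts from a large singular locus $Z$ and has to produce a few forms of low degree. The equations of $Z$ are of no direct use, since we control neither their number nor their degrees. But near a smooth point, a variety of codimension $r$ is the graph of exactly $r$ power series, and the homogeneous components of these series are forms of known degrees. Moving a smooth point of $Z$ to the origin destroys the homogeneity of $F$ but preserves its \emph{leading form}, the homogeneous component of top degree.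 So the natural statement is the following.

\begin{lemma}\label{lem:key}
Let $F\in R$ be a polynomial, not necessarily homogeneous, of degree $e\ge2$ with leading form $f$. Let $Z\subseteq\mathbb A^N$ be an irreducible closed subvariety of codimension $r$ on which $F$ and all $\partial F/\partial x_i$ vanish. Then $f$ lies in an ideal generated by $r\lfloor e/2\rfloor$ forms of degrees in $[1,\lfloor e/2\rfloor]$. In particular $\operatorname{str}(f)\le r\lfloor e/2\rfloor$.
\end{lemma}

A translation $x\mapsto x+z$ does not change $f$, and it commutes with taking partial derivatives. A linear change of coordinates preserves the hypothesis, by the chain rule, and the conclusion. So we may choose affine coordinates adapted to $Z$.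

\subsection*{The variety as a formal graph}

\begin{lemma}\label{lem:graph}
Let $Z\subseteq\mathbb A^N$ be an irreducible closed subvariety of codimension $r$, and let $M=N-r$. After a translation and a linear change of coordinates there are coordinates $s=(s_1,\dots,s_M)$, $u=(u_1,\dots,u_r)$ and power series $c_1,\dots,c_r\in(s)^2\subseteq K[[s]]$ such that $g(s,c(s))=0$ for every polynomial $g(s,u)$ that vanishes on $Z$.
\end{lemma}

\begin{proof}
Since $K$ is algebraically closed, $Z$ has a smooth point. Translate it to $0$ and choose linear coordinates with $T_0Z=\{u=0\}$. Let $\mathcal O=\mathcal O_{Z,0}$, a regular local ring of dimension $M$ with maximal ideal $\mathfrak m$ and residue field $K$. The space $\mathfrak m/\mathfrak m^2$ is the dual of $T_0Z$, and the class of a linear form is its restriction to $T_0Z$. So the images of $s_1,\dots,s_M$ form a basis of $\mathfrak m/\mathfrak m^2$, and the images of the $u_j$ lie in $\mathfrak m^2$. The map $K[[s]]\to\widehat{\mathcal O}$ that sends each $s_i$ to its image is surjective, because these images generate the maximal ideal. It is injective, because $K[[s]]$ is a domain of dimension $M=\dim\widehat{\mathcal O}$.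 Let $c_j\in(s)^2$ be the image of $u_j$ in $\widehat{\mathcal O}=K[[s]]$. The composite $R\to\mathcal O\to K[[s]]$ is the $K$-algebra map $g(s,u)\mapsto g(s,c(s))$, and it kills the ideal of $Z$.
\end{proof}

To obtain finitely many forms we must cut the series $c_j$ off at some order, and the truncated graph no longer lies on the hypersurface. This is where the vanishing of the partial derivatives enters: it makes the error in $F$ quadratic in the error of the truncation.

\begin{lemma}\label{lem:double}
In the coordinates of Lemma~\ref{lem:graph}, suppose that $F$ and all $\partial F/\partial u_j$ vanish on $Z$. Let $h\ge0$ and let $\gamma_1,\dots,\gamma_r\in K[[s]]$ satisfy $c_j-\gamma_j\in(s)^{h+1}$ for all $j$. Then $F(s,\gamma(s))\in(s)^{2h+2}$.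
\end{lemma}

\begin{proof}
In the polynomial ring $K[s,u,v]$ with $v=(v_1,\dots,v_r)$ we have
\begin{equation}\label{eq:taylor}
F(s,u-v)-F(s,u)+\sum_j v_j\frac{\partial F}{\partial u_j}(s,u)\ \in\ (v_jv_k)_{j,k}.
\end{equation}
It is enough to check this for a monomial $\prod_j u_j^{m_j}$, where it follows by multiplying the congruences $(u_j-v_j)^{m_j}\equiv u_j^{m_j}-m_ju_j^{m_j-1}v_j \pmod{v_j^2}$. Substitute $u=c$ and $v=c-\gamma$. The terms $F(s,c)$ and $(\partial F/\partial u_j)(s,c)$ are zero by Lemma~\ref{lem:graph}, so $F(s,\gamma)$ lies in the ideal generated by the products $(c_j-\gamma_j)(c_k-\gamma_k)\in(s)^{2h+2}$.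
\end{proof}

\subsection*{Degrees two and three: the tangent space}

Take the crudest truncation, $\gamma=0$, whose graph is the tangent space $T_0Z$. Since $c_j\in(s)^2$, Lemma~\ref{lem:double} applies with $h=1$ and gives $F(s,0)\in(s)^4$. If $e\le3$, the polynomial $F(s,0)$ has degree at most $3$, so it is zero. Then $F\in(u_1,\dots,u_r)$, hence $f\in(u_1,\dots,u_r)$, which is Lemma~\ref{lem:key} for $e=2,3$. This is the infinitesimal form of a familiar fact: on the line through two points of $Z$, the polynomial $F$ has two double zeros, so it vanishes identically on the line if its degree is at most $3$.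

\begin{example}
Let $f=\det(x_{ij})$ be the $3\times3$ determinant on $\mathbb A^9$. Its partial derivatives are $2\times2$ minors, so $f$ is singular along the variety $Z$ of matrices of rank at most $1$. Near the matrix with $x_{11}=1$ and all other entries $0$, put $x_{11}=1+s_0$. There $Z$ is the graph
\[
x_{ij}=\frac{x_{i1}x_{1j}}{1+s_0}=x_{i1}x_{1j}-s_0\,x_{i1}x_{1j}+\cdots\qquad(i,j\in\{2,3\}),
\]
so $r=4$ and $u=(x_{22},x_{23},x_{32},x_{33})$. The argument above predicts $f\in(x_{22},x_{23},x_{32},x_{33})$. Indeed, when this $2\times2$ block is zero, the last two rows are proportional and the determinant vanishes.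
\end{example}

\subsection*{Degree four: the tangent space is not enough}

For $e=4$ the relation $F(s,0)\in(s)^4$ says nothing about the component of degree $4$, which is the one we need.

\begin{example}\label{ex:quartic}
Let $q\ne0$ be a quadratic form in variables $t_1,\dots,t_m$, let $G=x_0u-q$ and $f=G^2$. Then $f$ and its partials vanish on the irreducible hypersurface $Z=V(G)$, so $r=1$. Linear generators cannot suffice in any number bounded in terms of $r$: an ideal generated by $k$ linear forms is prime, so if it contains $G^2$ it contains $G$, and then $k\ge\operatorname{str}(G)$, which is unbounded as $q$ varies. Translate the point $x_0=1$, $u=0$, $t=0$ to the origin by $x_0=1+s_0$, and let $s=(s_0,t)$. Then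
\[
F=\big((1+s_0)u-q\big)^2,\qquad c=\frac{q}{1+s_0}=q-s_0q+\cdots .
\]
On the tangent space, $F(s,0)=q^2\ne0$. Keep one more term, $\gamma=q$, so that $h=2$. Then $F(s,q)=s_0^2q^2\in(s)^6$, as Lemma~\ref{lem:double} predicts. This polynomial is not zero, and its degree exceeds $4$; all we retain is that its component of degree $4$ vanishes. The difference $F(s,q)-F(s,0)=s_0^2q^2-q^2$ is a multiple of $q$, and its component of degree $4$ is $-q^2=-f(s,0)$. So $f(s,0)\in(q)$ and $f\in(u,q)$.
\end{example}

The example shows how to proceed: truncate at the least order $h$ with $2h+2>e$, which is $h=\lfloor e/2\rfloor$, and adjoin the homogeneous components of the truncation to the generators.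

\begin{proof}[Proof of Lemma~\ref{lem:key}]
Since $F\ne0$ vanishes on $Z$, we have $r\ge1$. Choose coordinates and series $c_j$ as in Lemma~\ref{lem:graph}. Let $h=\lfloor e/2\rfloor\ge1$, let $c_{j,i}\in K[s]$ be the homogeneous component of degree $i$ of $c_j$, and put
\[
\gamma_j=\sum_{i=2}^{h}c_{j,i}\in K[s].
\]
Then $c_j-\gamma_j\in(s)^{h+1}$, and $2h+2\ge e+1$. By Lemma~\ref{lem:double}, the polynomial $F(s,\gamma)\in K[s]$ has no terms of degree at most $e$. In particular its component of degree $e$ is zero.

Let $J\subseteq K[s]$ be the ideal generated by the forms $c_{j,i}$ with $1\le j\le r$ and $2\le i\le h$. Each $\gamma_j$ lies in $J$, so $F(s,\gamma)\equiv F(s,0)\pmod J$. The component of degree $e$ of $F(s,0)$ is $f(s,0)$, because setting $u=0$ preserves homogeneous components. Hence the component of degree $e$ of $F(s,\gamma)-F(s,0)\in J$ is $-f(s,0)$. As $J$ is a homogeneous ideal, $f(s,0)\in J$. Finally $f-f(s,0)\in(u_1,\dots,u_r)$, so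
\[
f\in\big(u_1,\dots,u_r,\ c_{j,i}\ :\ 1\le j\le r,\ 2\le i\le h\big).
\]
These are $r+r(h-1)=rh$ generators of degrees in $[1,h]$; replace those that are zero by copies of $u_1$.
\end{proof}

\begin{remark}
Both vanishing hypotheses are needed. In characteristic $p$ the partials of $F=x_1^p$ vanish on $Z=\mathbb A^N$, where $r=0$, but $F$ does not lie in the zero ideal. This is why $F$ itself appears among the equations of $\operatorname{Sing}(F)$: Euler's identity $\sum x_i\,\partial F/\partial x_i=dF$ recovers a form $F$ of degree $d$ from its partials only when $d\neq0$ in $K$. On the other hand, for $m\ge2$ the form $F=x_1y_1+\dots+x_my_m$ vanishes on the irreducible hypersurface $V(F)$, where $r=1$, but $c(F)=2m$, so its strength is $m$ by the lower bound in Theorem~\ref{thm:sing}. The proof is free of the characteristic because it uses only the first-order expansion \eqref{eq:taylor}, which requires no division.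
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:sing}]
Since $d\ge2$, the set $\operatorname{Sing}(F)$ contains $0$. Lemma~\ref{lem:key}, applied to a component of codimension $c(F)$, gives the upper bound. For the lower bound let $k=\operatorname{str}(F)$ and write $F$ as in \eqref{eq:products}. By the product rule, $F$ and its partials lie in the ideal $(G_1,H_1,\dots,G_k,H_k)$. The zero set of this ideal is contained in $\operatorname{Sing}(F)$. It contains $0$, because the $G_t$ and $H_t$ have no constant term, so it has codimension at most $2k$ by Krull's theorem. Hence $c(F)\le2k$.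
\end{proof}

\section{The Jacobian criterion for $\mathrm{R}_\eta$ sequences}\label{sec:jac}

Let $F_1,\dots,F_n$ be forms of positive degree. For $1\le i\le n$ put $I_i=(F_1,\dots,F_i)$, $B_i=R/I_i$ and $X_i=V(I_i)\ni0$, and let $\Sigma_i\subseteq X_i$ be the closed set of points at which the Jacobian matrix of $F_1,\dots,F_i$ has rank $<i$.

\begin{proposition}\label{prop:jac}
Let $\eta\ge0$. Then $F_1,\dots,F_n$ is an $\mathrm{R}_\eta$ sequence if and only if $\operatorname{codim}\Sigma_i\ge i+\eta+1$ for $1\le i\le n$.
\end{proposition}

The point of the right-hand side is that it makes sense, and can be tested, before we know that the sequence is regular. We use the following standard facts, where $I=I_i$, $B=B_i$, and $B_y$ is the local ring of $B$ at a closed point $y\in X_i$.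

\begin{enumerate}
\item[(i)] For primes $\mathfrak p\subseteq Q$ of $R$ we have $\operatorname{ht}Q=\operatorname{codim}V(Q)$ and $\operatorname{ht}Q=\operatorname{ht}\mathfrak p+\operatorname{ht}(Q/\mathfrak p)$. So if all minimal primes of $I$ have height $i$, then $\operatorname{ht}(Q/I)=\operatorname{ht}Q-i$ for every prime $Q\supseteq I$, and $\dim B_y=N-i$.
\item[(ii)] If $F_1,\dots,F_i$ is a regular sequence, all minimal primes of $I$ have height $i$. Since $R$ is Cohen--Macaulay, an ideal of height $i$ generated by $i$ elements is unmixed: all its associated primes have height $i$.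
\item[(iii)] The Zariski tangent space of $\operatorname{Spec}B$ at $y$ is the kernel of the Jacobian matrix at $y$. Its dimension is at least $\dim B_y$, with equality if and only if $B_y$ is regular.
\item[(iv)] A localization of a regular local ring at a prime is regular. The set of primes $P$ with $B_P$ regular is open in $\operatorname{Spec}B$, as $B$ is finitely generated over $K$.
\end{enumerate}

\begin{proof}[Proof of Proposition~\ref{prop:jac}]
Suppose first that $\operatorname{codim}\Sigma_i\ge i+\eta+1$ for all $i$. Let $Y$ be an irreducible component of $X_i$. By Krull's theorem $\operatorname{codim}Y\le i$, so $Y\not\subseteq\Sigma_i$. At a point $y\in Y\setminus\Sigma_i$ the tangent space has dimension $N-i$, so $\dim Y\le\dim (B_i)_y\le N-i$ by (iii). Thus every minimal prime of $I_i$ has height exactly $i$, for each $i$. By (ii) the associated primes of $I_{i-1}$ have height $i-1$ (with $I_0=0$). None of them contains $F_i$, since it would then contain $I_i$, which has height $i$. So $F_i$ is a nonzerodivisor modulo $I_{i-1}$, and since $I_n\ne R$ the sequence is regular.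

Let $P=Q/I_i$ be a prime of $B_i$ of height at most $\eta$. By (i), $\operatorname{codim}V(Q)\le i+\eta$, so there is a closed point $y\in V(Q)\setminus\Sigma_i$. The ring $(B_i)_y$ has dimension $N-i$ by (i) and tangent space of dimension $N-i$, so it is regular by (iii). Its localization $(B_i)_P$ is regular by (iv).

Conversely, let $F_1,\dots,F_n$ be an $\mathrm{R}_\eta$ sequence, and suppose that some $\Sigma_i$ has a component $V(Q)$, with $Q$ prime, of codimension at most $i+\eta$. Then $Q\supseteq I_i$, and $P=Q/I_i$ has height at most $\eta$ by (ii) and (i), so $(B_i)_P$ is regular. By (iv) the regular locus meets the closure of $P$ in a nonempty open subset, which contains a closed point $y\in V(Q)$ by the Nullstellensatz. The ring $(B_i)_y$ is regular of dimension $N-i$, so by (iii) the Jacobian matrix has rank $i$ at $y$. This contradicts $y\in\Sigma_i$.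
\end{proof}

\section{From a family to one polynomial}\label{sec:family}

At each point of $\Sigma_i$ some nontrivial combination of $F_1,\dots,F_i$ is singular, but the combination varies with the point, while Lemma~\ref{lem:key} needs one polynomial that is singular along a large variety. The remedy is to record the point together with the combination and then to fix the combination, at the cost of $i-1$ dimensions. We use two standard facts. For a variety $Y$, the projection $Y\times\mathbb P^{m}\to Y$ is a closed map. If $\varphi\colon W\to T$ is a morphism of varieties with $W$ irreducible, then every irreducible component of a nonempty fiber has dimension at least $\dim W-\dim\overline{\varphi(W)}$.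

\begin{proposition}\label{prop:one}
Let $\eta\ge0$ and let $F_1,\dots,F_n$ be linearly independent forms of positive degree that do not form an $\mathrm{R}_\eta$ sequence. Then there are a nonzero $F$ in their span and an irreducible closed set $Z\subseteq\operatorname{Sing}(F)$ with $\operatorname{codim}Z\le2n+\eta-1$.
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:jac} there are an $i\le n$ and an irreducible component $Y$ of $\Sigma_i$ with $\operatorname{codim}Y\le i+\eta$. Let
\[
W=\Big\{(y,[a])\in Y\times\mathbb P^{i-1}\ :\ \sum_{j\le i}a_j\nabla F_j(y)=0\Big\}.
\]
This set is closed, and it surjects onto $Y$ because the $i$ rows $\nabla F_j(y)$ of the Jacobian matrix are linearly dependent for $y\in\Sigma_i$. The images in $Y$ of the finitely many irreducible components of $W$ are closed and cover $Y$. As $Y$ is irreducible, some component $W'$ surjects onto $Y$, so $\dim W'\ge\dim Y$. Choose $[a]$ in the image of $W'$ in $\mathbb P^{i-1}$, and let $Z\times\{[a]\}$ be an irreducible component of the fiber of $W'$ over $[a]$. Then $Z\subseteq Y$ is irreducible and closed in $\mathbb A^N$, and $\dim Z\ge\dim Y-(i-1)$, so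
\[
\operatorname{codim}Z\le(i+\eta)+(i-1)\le2n+\eta-1 .
\]
Let $F=\sum_{j\le i}a_jF_j$, which is nonzero by linear independence. On $Z$ the gradient $\nabla F$ vanishes by the definition of $W$, and $F$ vanishes because $Z\subseteq X_i$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Suppose that $F_1,\dots,F_n$ is not an $\mathrm{R}_\eta$ sequence, and take $F=\sum a_jF_j$ and $Z$ as in Proposition~\ref{prop:one}. If the degrees differ, $F$ need not be homogeneous, but its leading form still lies in $V$. Indeed, let $e$ be the largest degree of an $F_j$ with $a_j\ne0$. The sum $f$ of the terms $a_jF_j$ with $\deg F_j=e$ is nonzero by linear independence, so $\deg F=e$ and $f\in V$ is the leading form of $F$. If $e=1$, then $F$ is a nonzero linear form and $\nabla F$ is a nonzero constant vector, which cannot vanish on $Z\ne\emptyset$. So $e\ge2$, and Lemma~\ref{lem:key} gives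
\[
\operatorname{str}(f)\le\lfloor e/2\rfloor\operatorname{codim}Z\le\lfloor e/2\rfloor(2n+\eta-1),
\]
contrary to the hypothesis.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:conj}]
Let $V$ be an $n$-dimensional space of forms of degree $d$ in which every nonzero form has strength greater than $k=\lfloor d/2\rfloor(2n+\eta-1)$. Every basis of $V$ satisfies the hypothesis of Theorem~\ref{thm:main}; for $d=1$ there is nothing to check, and $k=0$. So $k$ is sufficient, in every characteristic. Finally $2n+\eta-1\le(\eta+1)n$, because $\eta-1\le(\eta-1)n$ for $n,\eta\ge1$.
\end{proof}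

For cubics the corollary reads ${}^\eta\!A(n,3)\le2n+\eta-1$.

\section{Quadrics}\label{sec:quad}

For $d=2$, Theorem~\ref{thm:sing} gives $c(F)/2\le\operatorname{str}(F)\le c(F)$, and Example~\ref{ex:quadric} shows that the lower end is the truth in characteristic $\ne2$. In characteristic $2$ a quadratic form cannot in general be diagonalized, so we argue with isotropic vectors instead. For a quadratic form $F$ on a vector space $E=K^N$ let
\[
\beta(x,y)=F(x+y)-F(x)-F(y)=\sum_i y_i\frac{\partial F}{\partial x_i}(x)
\]
be the polar form; the second equality is \eqref{eq:taylor}, whose quadratic remainder is here $F(y)$. The form $\beta$ is symmetric and bilinear, and $\beta(v,v)=F(2v)-2F(v)=2F(v)$.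

\begin{lemma}\label{lem:isotropic}
A quadratic form $F$ on a $K$-vector space $E$ of dimension $\rho$ vanishes on a linear subspace of codimension at most $\lceil\rho/2\rceil$.
\end{lemma}

\begin{proof}
We use induction on $\rho$. For $\rho\le1$ take the zero subspace. Let $\rho\ge2$. As $K$ is algebraically closed, there is a $v\ne0$ with $F(v)=0$. The subspace $v^\perp=\{w:\beta(v,w)=0\}$ has dimension at least $\rho-1$, and it contains $v$ because $\beta(v,v)=2F(v)=0$. Choose a subspace $U\subseteq v^\perp$ of dimension $\rho-2$ with $v\notin U$. By induction $F$ vanishes on a subspace $L\subseteq U$ with $\dim L\ge(\rho-2)-(\lceil\rho/2\rceil-1)$. For $w\in L$ and $\lambda\in K$,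
\[
F(w+\lambda v)=F(w)+\lambda\beta(v,w)+\lambda^2F(v)=0 .
\]
So $F$ vanishes on $L\oplus Kv$, whose dimension is at least $\rho-\lceil\rho/2\rceil$.
\end{proof}

\begin{proposition}\label{prop:quad}
For a nonzero quadratic form $F$ we have $\operatorname{str}(F)=\lceil c(F)/2\rceil$.
\end{proposition}

\begin{proof}
The inequality $\ge$ is in Theorem~\ref{thm:sing}. For the other, note that $V(\nabla F)=\{z:\beta(z,\cdot)=0\}$ is a linear subspace. On it $F(z+w)=F(z)+F(w)$ and $F(\lambda z)=\lambda^2F(z)$, so $Z_0=\operatorname{Sing}(F)$, the zero set of $F$ in $V(\nabla F)$, is a linear subspace as well, of codimension $c=c(F)$. For $z\in Z_0$ and any $x$ we have $F(x+z)=F(x)+F(z)+\beta(z,x)=F(x)$. Hence $F$ is induced by a quadratic form on $K^N/Z_0$, a space of dimension $c$. By Lemma~\ref{lem:isotropic}, $F$ vanishes on a linear subspace of $K^N$ of codimension at most $\lceil c/2\rceil$. Since $K$ is infinite, $F$ lies in the ideal generated by the linear forms that define this subspace.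
\end{proof}

In characteristic $2$ the subspace $Z_0$ can be smaller than $V(\nabla F)$: for $F=x_1^2$ the gradient is zero and $Z_0=\{x_1=0\}$.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(b)]
Let $V$ be an $n$-dimensional space of quadratic forms, some basis of which is not an $\mathrm{R}_\eta$ sequence. Proposition~\ref{prop:one} gives a nonzero $F\in V$ with $c(F)\le2n+\eta-1$, and Proposition~\ref{prop:quad} gives
\[
\operatorname{str}(F)\le\lceil(2n+\eta-1)/2\rceil=n+\lceil(\eta-1)/2\rceil .
\]
So this integer is sufficient. For odd $\eta$ it equals the lower bound in part (a), which is proved next.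
\end{proof}

\section{The lower bound}\label{sec:lower}

We need $n$ forms all of whose combinations are strong, but whose common zero set has a large singular locus. The idea is to place all the forms in one ideal $(x_1,\dots,x_m)$. Each of them may still have strength $m$, while their zero set contains a linear space of codimension only $m$.

\begin{example}
Let $F_1=x_1y_{11}+x_2y_{12}$ and $F_2=x_1y_{21}+x_2y_{22}$. A nonzero combination is $x_1\ell_1+x_2\ell_2$ with $x_1,x_2,\ell_1,\ell_2$ linearly independent, so it has $c=4$ and strength $2$. But
\[
y_{22}F_1-y_{12}F_2=x_1(y_{11}y_{22}-y_{12}y_{21}),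
\]
and neither factor lies in $(F_1,F_2)$: this ideal contains no linear form and is contained in $(x_1,x_2)$. So the quotient is not a domain, $F_1,F_2$ is not an $\mathrm{R}_1$ sequence, and ${}^1\!A(2,2)\ge2$.
\end{example}

In the example, the plane $x_1=x_2=0$ meets the rest of $V(F_1,F_2)$ where the matrix $(y_{ij})$ drops rank. In general we use an $n\times m$ matrix with $m$ as large as the failure of $\mathrm{R}_\eta$ allows, and we raise the degree by replacing each entry with a product of new variables, which keeps the critical loci easy to compute.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(a)]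
Let $m=n+\lfloor(\eta-1)/2\rfloor$, so that $m\ge n$ and $2m\le2n+\eta-1$. Take variables $x_j$ and $y_{ijl}$ with $1\le i\le n$, $1\le j\le m$, $1\le l\le d-1$, and set
\[
H_{ij}=\prod_{l=1}^{d-1}y_{ijl},\qquad F_i=\sum_{j=1}^mx_jH_{ij}\qquad(1\le i\le n).
\]
We show that $F_1,\dots,F_n$ span an $n$-dimensional space in which every nonzero form has strength at least $m$, and that they do not form an $\mathrm{R}_\eta$ sequence. Then $m-1$ is not sufficient, so no smaller integer is, and ${}^\eta\!A(n,d)\ge m$.

\emph{Every combination has strength at least $m$.} Let $a\in K^n$ with $a_{i_0}\ne0$. Then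
\[
F_a=\sum_ia_iF_i=\sum_jx_jh_j,\qquad h_j=\sum_ia_iH_{ij},
\]
and the summands $x_jh_j$ involve the pairwise disjoint blocks of variables $\{x_j,y_{ijl}\}_{i,l}$. So $V(\nabla F_a)$ is the product of the critical loci $C_j=V(\nabla(x_jh_j))$, each taken in the affine space of its block, and codimensions add in a product. The locus $C_j$ is defined by $h_j=0$ and $x_j\nabla h_j=0$. Its points with $x_j=0$ form the set $V(x_j,h_j)$, which has codimension $2$ because $h_j$ is a nonzero form of positive degree that does not involve $x_j$. At its points with $x_j\ne0$ we have, for every $l$,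
\[
0=\frac{\partial h_j}{\partial y_{i_0jl}}=a_{i_0}\prod_{l'\ne l}y_{i_0jl'} .
\]
For $d=2$ the product is empty, so there are no such points. For $d\ge3$ at least two of the $y_{i_0jl}$ must vanish: if at most one vanished, the product omitting it would be nonzero. So these points lie in a finite union of linear spaces of codimension $2$. Hence $\operatorname{codim}C_j\ge2$ for each $j$, and $\operatorname{codim}V(\nabla F_a)\ge2m$. In particular $F_a\ne0$, so the $F_i$ are linearly independent. Since $\operatorname{Sing}(F_a)\subseteq V(\nabla F_a)$, we get $c(F_a)\ge2m$, and $\operatorname{str}(F_a)\ge m$ by Theorem~\ref{thm:sing}.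

\emph{The sequence is not an $\mathrm{R}_\eta$ sequence.} Let $\Lambda=\{x_1=\dots=x_m=0\}\subseteq X_n$. We have $\partial F_i/\partial x_j=H_{ij}$, and every $\partial F_i/\partial y_{i'jl}$ is divisible by $x_j$. So on $\Lambda$ the Jacobian matrix has the same rank as the $n\times m$ matrix $(H_{ij})$, and $\Sigma_n$ contains the locus $\Lambda'\subseteq\Lambda$ where this matrix has rank $<n$. We claim that $\Lambda'$ has codimension at most $m-n+1$ in $\Lambda$. This is a case of the classical bound of Macaulay and Eagon--Northcott on the height of ideals of maximal minors; it can also be seen directly, by running the count in Proposition~\ref{prop:one} backwards. Let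
\[
W=\Big\{(y,[a])\in\Lambda\times\mathbb P^{n-1}\ :\ \sum_ia_iH_{ij}(y)=0\ \text{ for }1\le j\le m\Big\},
\]
whose image in $\Lambda$ is $\Lambda'$. Let $y_0\in\Lambda$ be the point with $y_{ijl}=1$ for $l\ge2$, with $y_{ii1}=1$ for $i\le n-1$, and with all other $y_{ij1}$ equal to $0$. At $y_0$ the first $n-1$ rows of $(H_{ij})$ are independent and the last row is zero, so the fiber of $W$ over $y_0$ is the single point $w_0=(y_0,[0:\dots:0:1])$. On the chart $a_n=1$, which is an affine space of dimension $\dim\Lambda+n-1$, the set $W$ is cut out by $m$ equations. By Krull's theorem, a component $W'$ of $W$ through $w_0$ has dimension at least $\dim\Lambda+n-1-m$. Its image $Y\subseteq\Lambda'$ is closed, and the fiber of $W'\to Y$ over $y_0$ is a point, so $\dim Y\ge\dim W'$ by the fiber dimension inequality. This proves the claim. It follows that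
\[
\operatorname{codim}\Sigma_n\le m+(m-n+1)\le n+\eta ,
\]
and Proposition~\ref{prop:jac} shows that $F_1,\dots,F_n$ is not an $\mathrm{R}_\eta$ sequence.

Together with Corollary~\ref{cor:conj} this gives
\[
n+\lfloor(\eta-1)/2\rfloor\ \le\ {}^\eta\!A(n,d)\ \le\ \lfloor d/2\rfloor(2n+\eta-1)\qquad(d\ge2),
\]
so the growth in $n$ is exactly linear. A bound $C_{d,\eta}n^{\lambda}$ with $\lambda<1$ would be smaller than $n$ for large $n$, which is impossible.
\end{proof}

\begin{thebibliography}{1}

\bibitem{AH}
Tigran Ananyan and Melvin Hochster,
\emph{Strength conditions, small subalgebras, and Stillman bounds in degree $\leq 4$},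
arXiv:1810.00413 (2018).

\end{thebibliography}
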